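\title{Continuum many extensions of $\mathsf{FL_{ew}}$ with deductive interpolation}

\begin{abstract}
We show that exactly $2^{\aleph_0}$ axiomatic extensions of the Full Lambek calculus with exchange and weakening have the deductive interpolation property, and that this many are found already among the logics proving $\neg\neg x\to x$ and $x\vee\neg x^4$. The proof encodes combinatorial structures in simple algebras, amalgamates them freely, and omits finite structures that free amalgamation cannot create. For $\mathrm{E}_n=\mathsf{FL_{ew}}+(x\vee\neg x^n)$ we show that the number of axiomatic extensions with deductive interpolation is $2^{\aleph_0}$ for $n\ge 3$ and two for $n=1$, while only classical and inconsistent logic among the extensions of any $\mathrm{E}_n$ have the Craig interpolation property.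
\end{abstract}

\section{The question and the results}\label{sec:intro}

The formulas of $\mathsf{FL_{ew}}$, the Full Lambek calculus with exchange and weakening, are built from countably many variables with the binary connectives $\wedge,\vee,\cdot,\to$ and the constants $0$ (falsity) and $1$ (truth). We work with its algebraic semantics. An \emph{$\mathsf{FL_{ew}}$-algebra} is an algebra $(A,\wedge,\vee,\cdot,\to,0,1)$ such that $(A,\wedge,\vee)$ is a lattice, $(A,\cdot,1)$ is a commutative monoid, $0\le x\le 1$ for all $x$, and the \emph{residuation law}
\[
x\cdot y\le z\iff x\le y\to z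
\]
holds. These algebras form a variety. A \emph{valuation} is a homomorphism from the algebra of formulas into an $\mathsf{FL_{ew}}$-algebra. For a variety $\mathcal V$ of $\mathsf{FL_{ew}}$-algebras, the \emph{logic of $\mathcal V$} is the consequence relation in which $\Gamma\vdash\varphi$ holds if and only if every valuation into a member of $\mathcal V$ that sends all members of $\Gamma$ to $1$ also sends $\varphi$ to $1$. The consequence relation of $\mathsf{FL_{ew}}$ is the logic of the variety of all $\mathsf{FL_{ew}}$-algebras. An \emph{axiomatic extension} of $\mathsf{FL_{ew}}$ arises by adding a substitution-closed set of formulas as axioms and keeping the rules; equivalently, it is the logic of a subvariety, and this is the description we use. The trivial variety gives the \emph{inconsistent logic}, and the variety generated by the two-element algebra, in which $\cdot$ coincides with $\wedge$, gives \emph{classical logic}. Logics are compared by inclusion of consequence relations. We write $xy$ for $x\cdot y$ and $\neg x$ for $x\to 0$, and $\neg x^n$ means $\neg(x^n)$.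

A logic has the \emph{deductive interpolation property} (DIP) if, whenever $\Gamma\vdash\varphi$, there is a set $\Delta$ of formulas whose variables lie in $\mathrm{Var}(\Gamma)\cap\mathrm{Var}(\varphi)$ such that $\Gamma\vdash\delta$ for all $\delta\in\Delta$ and $\Delta\vdash\varphi$. The constants may occur in $\Delta$, and the set of common variables may be empty. The property says that whatever the premises contribute to the conclusion can be expressed in the vocabulary they share. It has force even when nothing is shared: a variable-free formula is equivalent to $0$ or to $1$, so the DIP then demands that $\Gamma\vdash 0$ or that $\varphi$ be a theorem.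

The following question comes from Fussner~\cite{Fussner}: \emph{are there uncountably many axiomatic extensions of $\mathsf{FL_{ew}}$ with the DIP?} There are countably many formulas, so there are at most $2^{\aleph_0}$ axiomatic extensions, and only lower bounds need proof.

One might well guess that the answer is no. Varieties generated by finitely many finite algebras give only countably many logics. The direct way to go beyond them is to take infinitely many finite simple algebras, none embedding in another, and to let each subset generate a variety. This procedure destroys interpolation as soon as two algebras are combined: the logics of the three-element and of the four-element \L ukasiewicz chain both have the DIP, and the logic of the variety that they generate together does not (Examples~\ref{ex:positive} and~\ref{ex:negative}). Interpolation ties the simple members of a variety to each other, and it is not evident that this leaves room for infinitely many independent choices. It does.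

\begin{theorem}\label{thm:main}
For every set $S$ of primes there is an axiomatic extension $\mathrm L_S$ of $\mathsf{FL_{ew}}$ with the DIP, such that $\mathrm L_S\subseteq\mathrm L_{S'}$ if and only if $S\subseteq S'$. Hence exactly $2^{\aleph_0}$ axiomatic extensions of $\mathsf{FL_{ew}}$ have the DIP. Moreover, every $\mathrm L_S$ proves $\neg\neg x\to x$ and $x\vee\neg x^4$.
\end{theorem}

So the result already holds for involutive $\mathsf{FL_{ew}}$, that is, affine multiplicative-additive linear logic. The second axiom belongs to a family. For $n\ge1$ let $\mathrm E_n=\mathsf{FL_{ew}}+(x\vee\neg x^n)$. In a subdirectly irreducible algebra the axiom says that $x^n=0$ for all $x<1$ (Lemma~\ref{lem:basic}), so $n$ measures how far one may depart from the two-element algebra. Recall also that a logic has the \emph{Craig interpolation property} (CIP) if, whenever $\vdash\alpha\to\beta$, there is a formula $\chi$ with $\mathrm{Var}(\chi)\subseteq\mathrm{Var}(\alpha)\cap\mathrm{Var}(\beta)$, $\vdash\alpha\to\chi$ and $\vdash\chi\to\beta$.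

\begin{theorem}\label{thm:En}
Let $n\ge1$.
\begin{itemize}
\item[(a)] For each $n\ge3$, exactly $2^{\aleph_0}$ axiomatic extensions of $\mathrm E_n$ have the DIP. For $n=1$ exactly two do, namely classical and inconsistent logic.
\item[(b)] An axiomatic extension of $\mathrm E_n$ has the CIP if and only if it is classical or inconsistent logic. In particular, none of the logics constructed in this paper to prove Theorem~\ref{thm:main} and part (a) for $n\ge3$ has the CIP.
\end{itemize}
\end{theorem}

We do not settle the case $n=2$ of part (a).

Section~\ref{sec:criterion} reduces the DIP to amalgamation in a class of simple algebras and isolates what is needed to omit prescribed finite algebras from such a class. Sections~\ref{sec:triple} and~\ref{sec:amalg} construct the class that proves Theorem~\ref{thm:main}. Section~\ref{sec:cube} gives a second class for $\mathrm E_3$, and Section~\ref{sec:craig} treats the CIP.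

\section{Background on $\mathsf{FL_{ew}}$-algebras}\label{sec:background}

\subsection*{Arithmetic}
We write $x\leftrightarrow y$ for $(x\to y)\wedge(y\to x)$. The following facts hold in every $\mathsf{FL_{ew}}$-algebra.
\begin{itemize}
\item[(A1)] $x\le y$ iff $x\to y=1$, by residuation applied to $1\cdot x\le y$. Hence $x=y$ iff $x\leftrightarrow y=1$.
\item[(A2)] $x(y\vee z)=xy\vee xz$, because $x(y\vee z)\le t$ iff $y\vee z\le x\to t$ iff $xy\le t$ and $xz\le t$. Hence the product is monotone, and $xy\le x\wedge y$ since $x,y\le1$.
\item[(A3)] $xy=0$ iff $x\le\neg y$. Hence $x\,\neg x=0$, and $\neg$ is antitone.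
\item[(A4)] $\{0,1\}$ is a subalgebra, and its operations are given by the classical truth tables when $0\neq1$. So every variable-free formula either takes the value $0$ in all algebras or takes the value $1$ in all algebras.
\item[(A5)] $y\to z$ is the largest $x$ with $xy\le z$. So an order isomorphism that preserves the product is an isomorphism of $\mathsf{FL_{ew}}$-algebras.
\end{itemize}
By (A1), an equation $s=t$ holds in a variety iff $s\leftrightarrow t$ is a theorem of its logic. Since a variety is determined by its equations, $\mathcal V'\subseteq\mathcal V$ iff the logic of $\mathcal V$ is contained in the logic of $\mathcal V'$.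

\subsection*{Filters and universal algebra}
A \emph{filter} is a nonempty up-set closed under $\cdot$. The map sending a congruence to the class of $1$ is an order isomorphism from congruences onto filters, and the filter generated by a set $X$ is $\{z: x_1\cdots x_k\le z \text{ for some } k\ge0,\ x_i\in X\}$; see~\cite{GJKO}. We write $A/H$ for the quotient by the congruence that corresponds to the filter $H$. A nontrivial algebra is \emph{simple} if it has exactly two congruences, and \emph{subdirectly irreducible} (s.i.) if it has a least nontrivial congruence; simple algebras are s.i. We write $V(\mathcal K)$ for the variety generated by a class $\mathcal K$, and we use three standard theorems.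
\begin{itemize}
\item \emph{Birkhoff's subdirect representation theorem.} Any two distinct elements of an algebra have distinct images in some s.i.\ quotient.
\item \emph{J\'onsson's Lemma.} If $V(\mathcal K)$ is congruence distributive, then each of its s.i.\ members is a homomorphic image of a subalgebra of an ultraproduct of members of $\mathcal K$. The hypothesis holds here because of the lattice reduct.
\item \emph{\L o\'s's theorem}, in the form: a first-order sentence true in all factors is true in every ultraproduct.
\end{itemize}
Birkhoff's theorem implies that a variety is generated by its s.i.\ members and that its logic may be computed in them: if a valuation sends $\Gamma$ to $1$ and $\varphi$ to an element $a\ne1$, compose it with an s.i.\ quotient that separates $a$ from $1$.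

\begin{lemma}\label{lem:basic}
Let $A$ be a nontrivial $\mathsf{FL_{ew}}$-algebra and $n\ge1$.
\begin{itemize}
\item[(a)] If $x^n=0$ for all $x<1$, then $A$ is simple and satisfies $x\vee\neg x^n=1$.
\item[(b)] If $A$ is s.i.\ and $x\vee y=1$, then $x=1$ or $y=1$.
\item[(c)] If $A$ is s.i.\ and satisfies $x\vee\neg x^n=1$, then $x^n=0$ for all $x<1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A filter other than $\{1\}$ contains some $a<1$, hence $a^n=0$, hence everything. The equation holds at $x=1$, and for $x<1$ because $\neg0=1$.

(b) Let $z$ lie in the filter generated by $x$ and in the filter generated by $y$. Powers decrease, so $x^k\le z$ and $y^k\le z$ for one and the same $k\geq 1$. By (A2), $(x\vee y)^{2k}$ is the join of the products $x^iy^{2k-i}$, each of which lies below $x^k$ or below $y^k$. So $1=(x\vee y)^{2k}\le z$. The two filters intersect in $\{1\}$, and since $A$ has a least filter different from $\{1\}$, one of the two is $\{1\}$.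

(c) If $x<1$, then $\neg x^n=1$ by (b), so $x^n=0$ by (A1).
\end{proof}

\subsection*{\L ukasiewicz chains}
For $k\ge2$ let $\mathbf k$ be the chain $\{0,\frac1{k-1},\dots,\frac{k-2}{k-1},1\}$ with $xy=\max(0,x+y-1)$ and $x\to y=\min(1,1-x+y)$. Both bracketings of $xyz$ equal $\max(0,x+y+z-2)$, and $xy\le z$ iff $x\le 1-y+z$, so $\mathbf k$ is an $\mathsf{FL_{ew}}$-algebra, with $\neg x=1-x$. It satisfies $x^{k-1}=0$ for $x<1$ and is therefore simple. We need only $\mathbf2,\mathbf3,\mathbf4,\mathbf5$. The only proper subalgebra of $\mathbf3$, and of $\mathbf4$, is $\mathbf2$, because $\neg$ exchanges $\frac13$ and $\frac23$.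

\section{From amalgamation to interpolation}\label{sec:criterion}

Given embeddings $f:A\to B$ and $g:A\to C$, an \emph{amalgam} is an algebra $D$ with embeddings $\beta:B\to D$ and $\gamma:C\to D$ such that $\beta f=\gamma g$. A class $\mathcal K$ has the \emph{amalgamation property} (AP) if any two such embeddings between members of $\mathcal K$ have an amalgam in $\mathcal K$. A variety contains all products and quotients of its members and is hard to survey; the next proposition lets us check amalgamation in a small generating class.

\begin{proposition}\label{prop:criterion}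
Let $\mathcal K$ be a class of simple $\mathsf{FL_{ew}}$-algebras closed under isomorphisms, subalgebras and ultraproducts, and let $\mathcal V=V(\mathcal K)$.
\begin{itemize}
\item[(a)] The s.i.\ members of $\mathcal V$ are exactly the members of $\mathcal K$.
\item[(b)] If $\mathcal K$ has the AP, then the logic of $\mathcal V$ has the DIP.
\end{itemize}
\end{proposition}

\begin{proof}
(a) By J\'onsson's Lemma and the closure properties, an s.i.\ member of $\mathcal V$ is a homomorphic image of a member of $\mathcal K$. It is nontrivial and members of $\mathcal K$ are simple, so it is isomorphic to that member. Conversely, simple algebras are s.i.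

(b) Let $\Gamma\vdash\varphi$, and put $X=\mathrm{Var}(\Gamma)$, $Z=\mathrm{Var}(\varphi)$, $Y=X\cap Z$. Write $\mathrm{Fm}(Y)$ for the algebra of formulas with variables in $Y$; it is nonempty because of the constants. The largest candidate for an interpolant is
\[
\Delta=\{\delta\in \mathrm{Fm}(Y):\Gamma\vdash\delta\},
\]
and we must show $\Delta\vdash\varphi$. Suppose not. We shall find a model of $\Gamma$ and a countermodel of $\varphi$ in $\mathcal K$ that interpret the common variables in a common subalgebra. Their amalgam will refute $\Gamma\vdash\varphi$.

\emph{The countermodel of $\varphi$.} By (a) there are $C\in\mathcal K$ and a valuation $w:\mathrm{Fm}(Z)\to C$ with $w(\Delta)\subseteq\{1\}$ and $w(\varphi)\ne1$. Let $A=w(\mathrm{Fm}(Y))$. It is a subalgebra of $C$, so $A\in\mathcal K$. Let $\Sigma=\{\psi\in\mathrm{Fm}(Y):w(\psi)=1\}$; then $\Delta\subseteq\Sigma$.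

\emph{A model of $\Gamma$ in $\mathcal V$ that contains $A$.} We impose $\Gamma$ and $\Sigma$ freely. Let $F$ be the $\mathcal V$-free algebra over $X$ with its canonical surjection $\pi:\mathrm{Fm}(X)\to F$; thus $F\in\mathcal V$, and every valuation of $\mathrm{Fm}(X)$ in a member of $\mathcal V$ factors through $\pi$. Let $H$ be the filter generated by $\pi(\Gamma\cup\Sigma)$ and let $v:\mathrm{Fm}(X)\to F/H$ be the induced valuation, so that $v(\Gamma\cup\Sigma)\subseteq\{1\}$. We claim that
\begin{equation}\label{eq:claim}
\text{for }\psi\in\mathrm{Fm}(Y):\qquad v(\psi)=1\iff w(\psi)=1 .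
\end{equation}
The implication from right to left holds because $v(\Sigma)\subseteq\{1\}$. Let $v(\psi)=1$. Then $\pi(\psi)\in H$, so $\pi(\rho)\pi(\sigma)\le\pi(\psi)$ for a product $\rho$ of members of $\Gamma$ and a product $\sigma$ of members of $\Sigma$ (an empty product is $1$). This inequality passes to every valuation in $\mathcal V$, and a valuation that sends $\Gamma$ to $1$ sends $\rho$ to $1$. Hence $\Gamma\vdash\sigma\to\psi$. As $\sigma\to\psi\in\mathrm{Fm}(Y)$, it lies in $\Delta$, so $w(\sigma\to\psi)=1$; with $w(\sigma)=1$ this gives $w(\psi)=1$.

Applying \eqref{eq:claim} to $\psi\leftrightarrow\chi$ and using (A1), we get $w(\psi)=w(\chi)$ iff $v(\psi)=v(\chi)$ for $\psi,\chi\in\mathrm{Fm}(Y)$. So $\iota:A\to F/H$, $w(\psi)\mapsto v(\psi)$, is a well-defined embedding.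

\emph{Moving the model into $\mathcal K$.} The algebra $F/H$ need not belong to $\mathcal K$. It is nontrivial because $A$ is, so it has an s.i.\ quotient $q:F/H\to B$, and $B\in\mathcal K$ by (a). The danger is that $q$ collapses part of $A$. But $q\iota(0)=0\neq1=q\iota(1)$ and $A$ is simple, so $q\iota:A\to B$ is injective.

\emph{Amalgamation.} Let $D\in\mathcal K$, $\beta:B\to D$, $\gamma:C\to D$ be an amalgam of $q\iota$ and the inclusion of $A$ in $C$. Put $h(x)=\beta qv(x)$ for $x\in X$ and $h(z)=\gamma w(z)$ for $z\in Z$. The two clauses agree on $y\in Y$, since $\beta qv(y)=\beta q\iota w(y)=\gamma w(y)$. The valuation $h$ agrees with $\beta qv$ on $\mathrm{Fm}(X)$, so $h(\Gamma)\subseteq\{1\}$, and $h(\varphi)=\gamma w(\varphi)\ne1$ because $\gamma$ is injective. This contradicts $\Gamma\vdash\varphi$.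
\end{proof}

\begin{example}\label{ex:positive}
Let $k\in\{2,3,4\}$ and let $\mathcal K$ consist of the algebras isomorphic to $\mathbf2$ or $\mathbf k$. Being isomorphic to one of two finite algebras is a first-order property, so $\mathcal K$ is closed under ultraproducts, and it is closed under subalgebras. Each member of $\mathcal K$ has exactly one embedding into $\mathbf k$, so $\mathbf k$ is an amalgam of any two embeddings. The logic of $V(\mathbf k)$ has the DIP; for $k=2$ this is classical logic.
\end{example}

\begin{example}\label{ex:negative}
Let $\mathcal K$ consist of the algebras isomorphic to $\mathbf2$, $\mathbf3$ or $\mathbf4$. All hypotheses of Proposition~\ref{prop:criterion} hold except the AP, which fails because no member of $\mathcal K$ contains both $\mathbf3$ and $\mathbf4$. The DIP fails too. The premise $x\leftrightarrow\neg x$ can take the value $1$ only in $\mathbf3$, where $y\vee\neg y^2=1$ holds. By part (a) of the proposition, $x\leftrightarrow\neg x\vdash y\vee\neg y^2$. There are no common variables, the premise is satisfied by $x=\frac12$ in $\mathbf3$, and the conclusion takes the value $\frac23$ at $y=\frac23$ in $\mathbf4$.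 So the premise does not entail $0$ and the conclusion is not a theorem.
\end{example}

Since $\mathbf2$ embeds in every nontrivial algebra, a class with the AP must contain, with any two members, a common extension. We therefore reverse the direct approach: we start from one large class and \emph{omit} finite algebras from it. The difficulty is now that an amalgam of two algebras omitting $J$ might contain a copy of $J$. Condition (ii) below excludes exactly this.

\begin{proposition}\label{prop:omit}
Let $\mathcal K$ be a class of simple $\mathsf{FL_{ew}}$-algebras closed under isomorphisms, subalgebras and ultraproducts. For each prime $p$ let $J_p\in\mathcal K$ be finite, and assume: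
\begin{itemize}
\item[(i)] if $J_q$ embeds in $J_p$, then $q=p$;
\item[(ii)] any embeddings $A\to B$, $A\to C$ in $\mathcal K$ have an amalgam $D\in\mathcal K$ such that every $J_p$ that embeds in $D$ embeds in $B$ or in $C$.
\end{itemize}
For a set $S$ of primes let $\mathcal K_S$ be the class of members of $\mathcal K$ in which no $J_p$ with $p\in S$ embeds, and let $\mathrm L_S$ be the logic of $V(\mathcal K_S)$. Then $\mathrm L_S$ has the DIP, and $\mathrm L_S\subseteq\mathrm L_{S'}$ iff $S\subseteq S'$.
\end{proposition}

\begin{proof}
The class $\mathcal K_S$ is closed under isomorphisms and subalgebras. That the finite algebra $J_p$ embeds in an algebra is expressed by a first-order sentence: there are pairwise distinct elements $x_a$ $(a\in J_p)$ with $x_0=0$, $x_1=1$ and $x_{a\circ b}=x_a\circ x_b$ for all $a,b\in J_p$ and each binary operation $\circ$. By \L o\'s's theorem its negation passes to ultraproducts, so $\mathcal K_S$ is closed under ultraproducts. If $A,B,C\in\mathcal K_S$, the amalgam $D$ of (ii) lies in $\mathcal K_S$. By Proposition~\ref{prop:criterion}, $\mathrm L_S$ has the DIP and the s.i.\ members of $V(\mathcal K_S)$ are the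 members of $\mathcal K_S$. As $J_p$ is simple, $J_p\in V(\mathcal K_S)$ iff $J_p\in\mathcal K_S$, and by (i) this holds iff $p\notin S$.

If $S\subseteq S'$, then $\mathcal K_{S'}\subseteq\mathcal K_S$, so $\mathrm L_S\subseteq\mathrm L_{S'}$. If $p\in S\setminus S'$, then $J_p\in V(\mathcal K_{S'})\setminus V(\mathcal K_S)$, so $V(\mathcal K_{S'})\not\subseteq V(\mathcal K_S)$ and $\mathrm L_S\not\subseteq\mathrm L_{S'}$.
\end{proof}

\section{Involutive algebras from triple structures}\label{sec:triple}

We need a class of simple algebras in which an amalgam can be formed by placing $B$ and $C$ side by side, with no new relations between them. In an algebra with $\neg\neg x=x$, (A3) gives $xy\le\neg z$ iff $xyz=0$, and every element has the form $\neg z$; so the product is determined by the order, the negation and the symmetric ternary relation $xyz=0$. This suggests encoding a symmetric ternary relation $T$ on a set $U$ by making $U$ an antichain and requiring that $uvw=0$ iff $T(u,v,w)$. When $T(u,v,w)$ holds we put $uv=\neg w$, so $w$ has to be determined by $u$ and $v$. When there is no such $w$, the product $uv$ needs a default value $m$ that lies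 below no $\neg w$. The nonzero triple products need a default value $d$, and $c=\neg d$ will serve as the join of distinct elements of $U$.

A \emph{triple structure} is a set $U$, possibly empty, with a relation $T\subseteq U^3$ such that
\begin{itemize}
\item[(T1)] $T$ is invariant under all permutations of the coordinates;
\item[(T2)] $T(u,v,w)$ and $T(u,v,w')$ imply $w=w'$;
\item[(T3)] $T(u,u,u)$ never holds.
\end{itemize}
A subset $U'\subseteq U$ is \emph{closed} if $u,v\in U'$ and $T(u,v,w)$ imply $w\in U'$. We give it the triple structure $T\cap U'^3$.

Let $\bar U=\{\bar u:u\in U\}$ be a disjoint copy of $U$, and let $A(U,T)=\{0,d,m,c,1\}\cup U\cup\bar U$, ordered by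
\[
0<d<\bar u<m<v<c<1\qquad(u,v\in U),
\]
with $U$ and $\bar U$ antichains. This is a lattice: distinct elements of $U$ have join $c$ and meet $m$, distinct elements of $\bar U$ have join $m$ and meet $d$, and all other pairs are comparable. Let $\neg$ be the antitone involution that exchanges $0$ with $1$, $d$ with $c$ and $u$ with $\bar u$, and fixes $m$. Call $x$ \emph{low} if $x\le m$ and \emph{high} if $x\in U\cup\{c\}$; every $x<1$ is low or high. The product has unit $1$, and for $x,y<1$ it is given by three rules.
\begin{itemize}
\item[(P1)] If $x$ and $y$ are low, then $xy=0$.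
\item[(P2)] If one of $x,y$ is low and the other is high, then $xy=0$ if $x\le\neg y$, and $xy=d$ otherwise.
\item[(P3)] If $x$ and $y$ are high, then $xy=\bar w$ if $x,y,w\in U$ and $T(x,y,w)$, and $xy=m$ if there is no such $w$.
\end{itemize}
Rule (P3) is unambiguous by (T2). The product is commutative by (T1) and because $x\le\neg y$ iff $y\le\neg x$. Explicitly, $dx=0$ for $x<1$; $u\bar u=0$ and $u\bar v=d$ for $v\ne u$; $um=cm=c\bar u=d$; and $cu=cc=m$. For $U=\emptyset$ these are the products of $\mathbf5$, with $d=\frac14$, $m=\frac12$, $c=\frac34$. We identify $\mathbf5$ with $A(\emptyset,\emptyset)$ and $\mathbf3$ with $\{0,m,1\}$.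

\begin{lemma}\label{lem:A}
$A(U,T)$ is an $\mathsf{FL_{ew}}$-algebra with $x\to y=\neg(x\,\neg y)$ and $x\to0=\neg x$. It satisfies $\neg\neg x=x$, and $x^4=0$ for $x<1$. In particular it is simple.
\end{lemma}

\begin{proof}
We first show
\begin{equation}\label{eq:N}
xy=0\iff x\le\neg y .
\end{equation}
If $x=1$, both sides say $y=0$; the case $y=1$ is symmetric. If $x,y$ are low, then $xy=0$ and $x\le m\le\neg y$. If one is low and the other high, \eqref{eq:N} is rule (P2). If both are high, then $xy\in\bar U\cup\{m\}$ is nonzero and $x>m>\neg y$.

For associativity we may assume $x,y,z<1$. By the three rules, a product of two elements below $1$ is low. We compute $(xy)z$.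
\begin{itemize}
\item Suppose a factor is low. If $x$ or $y$ is low, then $xy\in\{0,d\}$, and $(xy)z=0$ because $z<1$. If $z$ is low, then $(xy)z$ is a product of two low elements, hence $0$.
\item Suppose all factors are high. Then $xy$ is low, so by (P2) $(xy)z$ is $0$ if $xy\le\neg z$ and $d$ otherwise. Now $xy\in\bar U\cup\{m\}$ and $\neg z\in\bar U\cup\{d\}$, so $xy\le\neg z$ holds iff $xy$ and $\neg z$ are the same element of $\bar U$, that is, iff $x,y,z\in U$ and $T(x,y,z)$.
\end{itemize}
By (T1) this description of $(xy)z$ is symmetric in $x,y,z$, so $(xy)z=(yz)x=x(yz)$.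

Residuation follows from \eqref{eq:N}, associativity and $\neg\neg z=z$:
\[
xy\le z\iff (xy)\,\neg z=0\iff x\,(y\,\neg z)=0\iff x\le\neg(y\,\neg z).
\]
Also $x\to0=\neg(x\cdot1)=\neg x$. For $x<1$ the element $x^2$ is low, so $x^4=x^2x^2=0$. Simplicity follows from Lemma~\ref{lem:basic}(a).
\end{proof}

To apply Proposition~\ref{prop:omit} we translate subalgebras and embeddings into the language of triple structures.

\begin{lemma}\label{lem:subA}
\begin{itemize}
\item[(a)] If $U'\subseteq U$ is closed, then $A(U',T\cap U'^3)$ is a subalgebra of $A(U,T)$. Every subalgebra of $A(U,T)$ is of this form, or is $\mathbf2=\{0,1\}$, or is $\mathbf3=\{0,m,1\}$.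
\item[(b)] Every embedding $e:A(U_1,T_1)\to A(U_2,T_2)$ fixes $0,d,m,c,1$, satisfies $e(\bar u)=\overline{e(u)}$, and restricts to an isomorphism of $(U_1,T_1)$ onto a closed subset of $U_2$.
\item[(c)] The only embeddings of $\mathbf2$ and $\mathbf3$ into $A(U,T)$ are the inclusions.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $U'$ be closed. The set $\{0,d,m,c,1\}\cup U'\cup\bar{U'}$ is closed under $\wedge,\vee,\neg$. The only products that could leave it are $uv=\bar w$ with $u,v\in U'$, and then $w\in U'$; so these products are the same as in $A(U',T\cap U'^3)$. Closure under $\to$ follows from $x\to y=\neg(x\,\neg y)$.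

Let $W$ be a subalgebra other than $\{0,1\}$ and $\{0,m,1\}$. We show $d,m,c\in W$. If $W$ contains $d$ or $c$, it contains both, and $m=c^2$. Otherwise $W$ contains an element of $U\cup\bar U$, and after applying $\neg$ an element $u\in U$. The square $u^2$ is $m$ or $\bar w$ with $T(u,u,w)$, and $w\ne u$ by (T3). In both cases $u\cdot u^2=d$, so $d\in W$ after all. Put $U'=W\cap U$. Then $W\cap\bar U=\bar{U'}$, and $U'$ is closed: if $u,v\in U'$ and $T(u,v,w)$, then $\bar w=uv\in W$, so $w\in W$.

(b) The image of $e$ has at least five elements, so by (a) it is $A(U',T_2\cap U'^3)$ with $U'$ closed, and $e$ is an isomorphism onto it. In any $A(U,T)$, the elements $d$ and $c$ are the unique atom and coatom, $m$ is the unique fixed point of $\neg$, $U$ is the open interval $(m,c)$, $\bar u=\neg u$, and $T(u,v,w)$ iff $uv=\neg w$. Isomorphisms preserve all these descriptions.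

(c) Embeddings fix $0$ and $1$, and send $m$ to a fixed point of $\neg$.
\end{proof}

Condition (T3) was not used in Lemma~\ref{lem:A}. It keeps the list of subalgebras short: if $T(u,u,u)$ held, then $u^2=\bar u$, and $\{0,\bar u,u,1\}$ would be a subalgebra, isomorphic to $\mathbf4$, that misses $d,m,c$.

Let $\mathcal K$ be the class of algebras isomorphic to $\mathbf2$, $\mathbf3$ or some $A(U,T)$.

\begin{lemma}\label{lem:closure}
$\mathcal K$ consists of simple algebras and is closed under isomorphisms, subalgebras and ultraproducts.
\end{lemma}

\begin{proof}
Simplicity holds by Lemma~\ref{lem:A} and for $\mathbf2,\mathbf3$ by Section~\ref{sec:background}; closure under subalgebras holds by Lemma~\ref{lem:subA}(a). For ultraproducts we define $\mathcal K$, within $\mathsf{FL_{ew}}$-algebras, by one first-order sentence. Being isomorphic to $\mathbf2$ or $\mathbf3$ is first-order. An $\mathsf{FL_{ew}}$-algebra is isomorphic to some $A(U,T)$ iff it has elements $d,m,c$ such that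
\begin{itemize}
\item $0<d<m<c<1$, every other element lies in one of the open intervals $(d,m)$ and $(m,c)$, and these intervals are antichains;
\item $\neg\neg x=x$ for all $x$, $\neg d=c$ and $\neg m=m$;
\item the relation on $U=(m,c)$ defined by $T(u,v,w)\iff uv=\neg w$ satisfies (T1)--(T3);
\item the rules (P1)--(P3) hold for this $U$ and $T$, with $\bar w$ read as $\neg w$.
\end{itemize}
Each clause is first-order in $d,m,c$, and each holds in $A(U,T)$. Conversely, under these clauses the antitone involution $\neg$ maps $(m,c)$ bijectively onto $(d,m)$, so order, negation and product are those of $A(U,T)$, and (A5) gives the isomorphism.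
\end{proof}

\section{Free amalgamation and the proof of Theorem~\ref{thm:main}}\label{sec:amalg}

We begin with a small amalgam.

\begin{example}\label{ex:glue}
Let $U_B=\{u,v\}$ and let $T_B$ consist of $(u,u,v)$, $(u,v,u)$, $(v,u,u)$. In the nine-element algebra $B=A(U_B,T_B)$ we have $u^2=\bar v$, $uv=\bar u$ and $v^2=m$. The set $\{v\}$ is closed, since no triple contains $v$ twice; the set $\{u\}$ is not closed. Let $C$ be a second copy, on $U_C=\{u',v\}$, and glue along $\{v\}$: put $U_D=\{u,u',v\}$ and $T_D=T_B\cup T_C$. The pairs $\{u,u\}$ and $\{u',u'\}$ have third element $v$, the pair $\{u,v\}$ has $u$, the pair $\{u',v\}$ has $u'$, and the pairs $\{v,v\}$ and $\{u,u'\}$ have none. So (T2) holds, $U_B$ and $U_C$ are closed in $U_D$, and $D=A(U_D,T_D)$ is an amalgam of $B$ and $C$ over $A(\{v\},\emptyset)$.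

Two features matter. First, the only new product of elements of $U_D$ is $uu'=m$, the default value. A subalgebra of $D$ in which no product of two elements of $(m,c)$ equals $m$ cannot contain both $u$ and $u'$, and so lies inside $B$ or inside $C$. Second, closedness is needed: gluing $B$ to a copy on $\{u,v'\}$ along $\{u\}$ would give both $(u,u,v)$ and $(u,u,v')$, violating (T2).
\end{example}

The first feature tells us which algebras to omit. Call a triple structure $(U,T)$ \emph{total} if for all $u,v\in U$ there is $w$ with $T(u,v,w)$.

\begin{lemma}\label{lem:amalgA}
Any embeddings $A\to B$, $A\to C$ in $\mathcal K$ have an amalgam $D\in\mathcal K$ such that, for every nonempty total triple structure $G$, if $A(G)$ embeds in $D$ then $A(G)$ embeds in $B$ or in $C$.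
\end{lemma}

\begin{proof}
\emph{Reduction.} If $B$ is $\mathbf2$ or $\mathbf3$, replace it by its extension $\mathbf5$. An amalgam for the enlarged data is one for the original data, and $A(G)$, which has more than five elements, embeds in neither $B$ nor $\mathbf5$. Do the same for $C$. So let $B=A(U_B,T_B)$ and $C=A(U_C,T_C)$. If $A$ is $\mathbf2$ or $\mathbf3$, the given embeddings are inclusions by Lemma~\ref{lem:subA}(c), and they extend to the inclusions of $\mathbf5=A(\emptyset,\emptyset)$; replace $A$ by $\mathbf5$. So let $A=A(U_A,T_A)$. By Lemma~\ref{lem:subA}(b), after renaming the elements of $U_B$ and $U_C$ both embeddings are inclusions, $U_A=U_B\cap U_C$ is closed in $U_B$ and in $U_C$, and $T_A=T_B\cap U_A^3=T_C\cap U_A^3$. Put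
\[
U_D=U_B\cup U_C,\qquad T_D=T_B\cup T_C .
\]
Everything rests on one observation:
\begin{equation}\label{eq:key}
\text{if } u,v\in U_B \text{ and } T_C(u,v,w),\text{ then } T_B(u,v,w),
\end{equation}
and likewise with $B$ and $C$ exchanged. Indeed $u,v\in U_B\cap U_C=U_A$, so $w\in U_A$ as $U_A$ is closed in $U_C$; hence $T_A(u,v,w)$ and $T_B(u,v,w)$.

\emph{$(U_D,T_D)$ is a triple structure.} (T1) and (T3) pass to unions. For (T2) the only case not covered by $B$ or $C$ alone is $T_B(u,v,w)$ and $T_C(u,v,w')$. Then $T_B(u,v,w')$ by \eqref{eq:key}, so $w=w'$.

\emph{$D=A(U_D,T_D)$ is an amalgam.} If $u,v\in U_B$ and $T_D(u,v,w)$, then $T_B(u,v,w)$ by \eqref{eq:key}. So $U_B$ is closed in $U_D$ and $T_D\cap U_B^3=T_B$. By Lemma~\ref{lem:subA}(a), $B$ is a subalgebra of $D$. So is $C$, and the inclusions agree on $A$.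

\emph{No new total structures.} Let $A(G)$ embed in $D$. By Lemma~\ref{lem:subA}(b) its image is $A(W,T_D\cap W^3)$ for a closed $W\subseteq U_D$ that is total. Suppose there were $v\in W\setminus U_B$ and $v'\in W\setminus U_C$. Some triple $(v,v',w)$ lies in $T_D$. It is not in $T_B$ since $v\notin U_B$, and not in $T_C$ since $v'\notin U_C$, a contradiction. So $W\subseteq U_B$ or $W\subseteq U_C$, and the image of $A(G)$ is contained in $B$ or in $C$.
\end{proof}

It remains to find infinitely many finite total structures, none embedding in another. In an abelian group, the relation $x+y+z=1$ for a fixed element $1$ satisfies (T1) and (T2) and is total, the third element for $x,y$ being $1-x-y$. Condition (T3) asks that $3u=1$ have no solution. In $\mathbb Z_p$ with $p\ne3$ it has one, and this is why we use the modulus $3p$: a solution modulo $3p$ would give $0=1$ modulo $3$. For a prime $p$ let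
\[
G_p=(\mathbb Z_{3p},T),\qquad T(x,y,z)\iff x+y+z=1 .
\]
This is a total triple structure. The next lemma shows that it remembers the group.

\begin{lemma}\label{lem:indepA}
If $A(G_q)$ embeds in $A(G_p)$, then $q=p$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:subA}(b) there is an injection $e:\mathbb Z_{3q}\to\mathbb Z_{3p}$ with $e(x)+e(y)+e(1-x-y)=1$ for all $x,y$. Applying this also to the pair $(x+y,0)$ we get
\[
e(x)+e(y)=1-e(1-x-y)=e(x+y)+e(0).
\]
Thus $x\mapsto e(x)-e(0)$ is an injective group homomorphism $\mathbb Z_{3q}\to\mathbb Z_{3p}$. So $3q$ divides $3p$, and $q=p$.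
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Proposition~\ref{prop:omit} to $\mathcal K$ and $J_p=A(G_p)$. The closure hypotheses hold by Lemma~\ref{lem:closure}, condition (i) by Lemma~\ref{lem:indepA} and condition (ii) by Lemma~\ref{lem:amalgA}. We obtain logics $\mathrm L_S$ with the DIP such that $\mathrm L_S\subseteq\mathrm L_{S'}$ iff $S\subseteq S'$. They are pairwise distinct, so there are $2^{\aleph_0}$ of them, which is also the upper bound. Every member of $\mathcal K$ is isomorphic to a subalgebra of some $A(U,T)$, so it satisfies $\neg\neg x=x$ by Lemma~\ref{lem:A} and $x\vee\neg x^4=1$ by Lemma~\ref{lem:basic}(a). These equations hold in $V(\mathcal K_S)$, so $\mathrm L_S$ proves $\neg\neg x\to x$ and $x\vee\neg x^4$.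
\end{proof}

\section{The logics $\mathrm E_1$ and $\mathrm E_3$}\label{sec:cube}

This section proves Theorem~\ref{thm:En}(a).

\subsection*{The case $n=1$}
By Lemma~\ref{lem:basic}(c), an s.i.\ algebra satisfying $x\vee\neg x=1$ has $x=0$ for all $x<1$, so it is $\mathbf2$ by (A4); and $\mathbf2$ satisfies the equation. A variety is generated by its s.i.\ members, so the only varieties satisfying $x\vee\neg x=1$ are $V(\mathbf2)$ and the trivial one. Classical logic has the DIP by Example~\ref{ex:positive}, and for the inconsistent logic $\Delta=\emptyset$ is always an interpolant.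

\subsection*{Pairing structures}
For $n\ge3$ we have $x^n\le x^3$, hence $\neg x^3\le\neg x^n$, so every extension of $\mathrm E_3$ extends $\mathrm E_n$. It suffices to treat $n=3$. The algebras $A(U,T)$ do not serve: $c^3=cm=d$, so $c\vee\neg c^3=c$. More fundamentally, we now want all products of three elements below $1$ to vanish, and then the relation $xyz=0$ encodes nothing. We give up the involution and record the structure in the values of the products $uv$, which lie in a second antichain $L$ not tied to $U$ by negation. Associativity becomes trivial, and the work moves to the implication.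

A \emph{pairing structure} is a triple $M=(U,L,*)$, where $U$ and $L$ are disjoint sets and $*$ is a partial operation from $U\times U$ to $L$ that is \emph{commutative} ($u*v$ is defined iff $v*u$ is, and then they are equal) and \emph{cancellative} (if $u*v$ and $u*w$ are defined and equal, then $v=w$). Let $Q(M)=\{0,m,c,1\}\cup L\cup U$, ordered by
\[
0<l<m<u<c<1\qquad(l\in L,\ u\in U),
\]
with $L$ and $U$ antichains. This is a lattice: distinct elements of $L$ have meet $0$ and join $m$, and distinct elements of $U$ have meet $m$ and join $c$. The product is commutative with unit $1$, and for $x,y<1$: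
\begin{itemize}
\item $xy=0$ if $x\le m$ or $y\le m$;
\item $uv=u*v$ if this is defined, and $uv=m$ otherwise $(u,v\in U)$;
\item $uc=cc=m$ $(u\in U)$.
\end{itemize}
For $U=L=\emptyset$ this is $\mathbf4$, with $m=\frac13$ and $c=\frac23$, and we identify the two.

\begin{lemma}\label{lem:Q}
$Q(M)$ is a simple $\mathsf{FL_{ew}}$-algebra with $x^3=0$ for $x<1$. Its implication is given by $x\to y=1$ if $x\le y$, by $1\to y=y$, and for $x<1$, $x\not\le y$, by
\[
x\to y=\begin{cases}
c & \text{if } x\le m, \text{ or if } x>m \text{ and } y\ge m,\\
v & \text{if } x\in U,\ y\in L,\ v\in U \text{ and } x*v=y,\\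
m & \text{otherwise.}
\end{cases}
\]
\end{lemma}

\begin{proof}
If $x,y<1$, then $xy\le m$, so a product of three elements below $1$ is $0$ under either bracketing. This gives associativity and $x^3=0$ for $x<1$. For residuation we show that $R=\{z:xz\le y\}$ is the down-set of the stated element. For $x=1$ it is the down-set of $y$. Let $x<1$. Then $xz\le x$ for all $z$: for $z<1$ the product is $0$ if $x\le m$ and is at most $m$ if $x>m$. So $R$ is everything when $x\le y$. Let $x\not\le y$, so that $1\notin R$ and $R\subseteq[0,c]$.
\begin{itemize}
\item If $x\le m$, then $xz=0$ for all $z\le c$, so $R=[0,c]$.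
\item If $x>m$ and $y\ge m$, then $xz\le m\le y$ for all $z\le c$, so $R=[0,c]$.
\item If $x>m$ and $y\in\{0\}\cup L$, then $[0,m]\subseteq R$. For $z\in U\cup\{c\}$ the product $xz$ lies in $L\cup\{m\}$, so $xz\le y$ iff $xz=y\in L$, that is, iff $x,z\in U$ and $x*z=y$. By cancellativity there is at most one such $z$. If there is one, say $v$, then $R=[0,m]\cup\{v\}=[0,v]$; otherwise $R=[0,m]$.
\end{itemize}
Simplicity follows from Lemma~\ref{lem:basic}(a).
\end{proof}

Cancellativity cannot be dropped: if $u*v=u*w=l$ with $v\ne w$, then (A2) would give $m=uc=u(v\vee w)=l$. Because the implication can now produce elements of $U$ that the product does not account for, closedness has two clauses. For $U'\subseteq U$ and $L'\subseteq L$, the pair $(U',L')$ is \emph{closed} in $M$ if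
\begin{itemize}
\item[(C1)] $u,v\in U'$ and $u*v$ defined imply $u*v\in L'$;
\item[(C2)] $u\in U'$, $l\in L'$ and $u*v=l$ imply $v\in U'$.
\end{itemize}
With the restriction of $*$ to $U'\times U'$ it is then a pairing structure, called a \emph{closed substructure} of $M$.

\begin{lemma}\label{lem:subQ}
\begin{itemize}
\item[(a)] The subalgebras of $Q(M)$ are $\mathbf2$ and the algebras $Q(M')$ with $M'$ a closed substructure of $M$.
\item[(b)] Every embedding $Q(M_1)\to Q(M_2)$ fixes $0,m,c,1$ and restricts to an isomorphism of $M_1$ onto a closed substructure of $M_2$.
\item[(c)] The class $\mathcal K^*$ of algebras isomorphic to $\mathbf2$ or to some $Q(M)$ consists of simple algebras and is closed under isomorphisms, subalgebras and ultraproducts.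
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(U',L')$ be closed. The set $\{0,m,c,1\}\cup L'\cup U'$ is a sublattice. It is closed under products by (C1). By Lemma~\ref{lem:Q}, $x\to y$ is one of $1,y,c,m$ or an element $v$ with $x*v=y$, which lies in $U'$ by (C2). Order and product are those of $Q(M')$, so by (A5) the subalgebra is $Q(M')$. Conversely, let $W\ne\{0,1\}$ be a subalgebra. By Lemma~\ref{lem:Q}, $\neg x=c$ for $0<x\le m$ and $\neg x=m$ for $m<x<1$; applying $\neg$ once and twice to an element of $W\setminus\{0,1\}$ gives $m,c\in W$. The pair $(W\cap U,W\cap L)$ satisfies (C1) because $u*v=uv$, and (C2) because $v=u\to l$.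

(b) By (a) the image is $Q(M')$ with $M'$ closed in $M_2$. In any $Q(M)$, $c$ is the coatom, $m=c^2$, $U=(m,c)$, $L=(0,m)$, and $u*v=l$ iff $uv=l$. Isomorphisms preserve these descriptions.

(c) Only ultraproducts remain, and by \L o\'s's theorem it suffices to express ``isomorphic to some $Q(M)$'' by a first-order sentence. It says that there are $m,c$ with $0<m<c<1$ such that all other elements lie in $(0,m)$ or $(m,c)$; these intervals are antichains; $xy=0$ for $x\le m$, $y<1$; $cx=m$ for $m<x\le c$; and for $u,v,w\in(m,c)$ we have $0<uv\le m$, and $uv=uw\ne m$ implies $v=w$. These clauses hold in $Q(M)$. Conversely, given them, let $U=(m,c)$, $L=(0,m)$, and let $u*v$ be defined, with value $uv$, iff $uv\ne m$. This is a pairing structure $M$, order and product are those of $Q(M)$, and (A5) applies.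
\end{proof}

Call $M=(U,L,*)$ \emph{total} if $u*v$ is defined for all $u,v\in U$ and every element of $L$ has the form $u*v$.

\begin{lemma}\label{lem:amalgQ}
Any embeddings $A\to B$, $A\to C$ in $\mathcal K^*$ have an amalgam $D\in\mathcal K^*$ such that, for every total pairing structure $P$ with $U\neq\emptyset$, if $Q(P)$ embeds in $D$ then $Q(P)$ embeds in $B$ or in $C$.
\end{lemma}

\begin{proof}
If $B$ or $C$ is $\mathbf2$, replace it by $\mathbf4$, which has fewer elements than $Q(P)$. Then $B=Q(M_B)$ and $C=Q(M_C)$. If $A=\mathbf2$, both embeddings extend to the inclusions of $\mathbf4$, since $(\emptyset,\emptyset)$ is closed; replace $A$ by $\mathbf4$. So $A=Q(M_A)$, and by Lemma~\ref{lem:subQ}(b) we may assume, after renaming, that $M_A$ is a closed substructure of $M_B$ and of $M_C$, that $U_B\cap U_C=U_A$ and $L_B\cap L_C=L_A$, and that $U_B\cup U_C$ is disjoint from $L_B\cup L_C$. Let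
\[
M_D=(U_B\cup U_C,\ L_B\cup L_C,\ {*_B}\cup{*_C}).
\]
Since $*_A$ is the restriction of both $*_B$ and $*_C$ to $U_A\times U_A$, the operations $*_B$ and $*_C$ have the same domain and the same values on $U_A\times U_A$. There are now two observations, one for each closure clause; both hold also with $B$ and $C$ exchanged.
\begin{itemize}
\item[(O1)] If $u,v\in U_B$ and $u*_Cv$ is defined, then $u*_Bv$ is defined and equal to it. Indeed $u,v\in U_B\cap U_C=U_A$.
\item[(O2)] If $u\in U_B$, $l\in L_B$ and $u*_Cv=l$, then $v\in U_B$ and $u*_Bv=l$. Indeed $u\in U_A$ and $l\in L_A$, so $v\in U_A$ by (C2) for $M_A$ in $M_C$, and (O1) applies.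
\end{itemize}

\emph{$M_D$ is a pairing structure.} The union $*_D$ is single-valued by (O1), and commutative. For cancellativity the only case not covered by $B$ or $C$ alone is $u*_Bv=l=u*_Cw$. Then $u*_Bw=l$ by (O2), and $v=w$ by cancellativity in $M_B$.

\emph{$D=Q(M_D)$ is an amalgam.} By (O1), the restriction of $*_D$ to $U_B\times U_B$ is $*_B$, which gives (C1) for $(U_B,L_B)$; and (O2) gives (C2). So $M_B$, and likewise $M_C$, is a closed substructure of $M_D$, and $B,C$ are subalgebras of $D$ by Lemma~\ref{lem:subQ}(a).

\emph{No new total structures.} Let $Q(P)$ embed in $D$. By Lemma~\ref{lem:subQ}(b) the image comes from a total closed substructure on a pair $(W,W')$. If there were $v\in W\setminus U_B$ and $v'\in W\setminus U_C$, then $v*_Dv'$ would be defined, but neither $v*_Bv'$ nor $v*_Cv'$ can be. So $W\subseteq U_B$, say. Every element of $W'$ is a product $u*_Dv$ with $u,v\in W$, so $W'\subseteq L_B$ by (C1). Thus the image of $Q(P)$ is contained in $B$.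
\end{proof}

For a prime $p$ let $P_p$ be the pairing structure in which $U$ and $L$ are two disjoint copies of $\mathbb Z_p$ and $u*v=u+v$. It is total.

\begin{proof}[Proof of Theorem~\ref{thm:En}(a) for $n\ge3$]
We apply Proposition~\ref{prop:omit} to $\mathcal K^*$ and $J_p=Q(P_p)$. The closure hypotheses hold by Lemma~\ref{lem:subQ}(c) and condition (ii) by Lemma~\ref{lem:amalgQ}. For (i), an embedding $Q(P_q)\to Q(P_p)$ gives, by Lemma~\ref{lem:subQ}(b), injections $a,b:\mathbb Z_q\to\mathbb Z_p$ (on $U$ and on $L$) with $a(x)+a(y)=b(x+y)$. Then $a(x)+a(y)=b(x+y)=a(x+y)+a(0)$, so $x\mapsto a(x)-a(0)$ is an injective group homomorphism, $q$ divides $p$, and $q=p$. We obtain $2^{\aleph_0}$ pairwise distinct logics with the DIP. By Lemmas~\ref{lem:Q} and~\ref{lem:basic}(a) all members of $\mathcal K^*$ satisfy $x\vee\neg x^3=1$, so these logics extend $\mathrm E_3$, and hence $\mathrm E_n$ for all $n\ge3$.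
\end{proof}

\section{Failure of Craig interpolation}\label{sec:craig}

The nilpotence that made our algebras simple also destroys the CIP. The mechanism is visible in $\mathbf3$. There $xy=0$, that is $x\le\neg y$, for all $x,y<1$. This is almost a valid implication between formulas without common variables; it fails at $x=y=1$. The term $\alpha(x)=x\wedge\neg x^2$ repairs this, since it fixes $0$ and $\frac12$ and sends $1$ to $0$. So $\alpha(x)\to\neg\alpha(y)$ is valid in $\mathbf3$. At $x=y=\frac12$ both sides equal $\frac12$, so an interpolant would take the value $\frac12$, which no variable-free formula does. The DIP is not affected by this example, because $\alpha(x)$ never takes the value $1$ and so $\alpha(x)\vdash0$. In general we use the exact degree of nilpotence.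

\begin{proof}[Proof of Theorem~\ref{thm:En}(b)]
In the inconsistent logic any variable-free formula is an interpolant. In classical logic let $\alpha\to\beta$ be a tautology, and let $\chi$ be the disjunction of the formulas $s(\alpha)$, where $s$ ranges over the substitutions of $0$ and $1$ for the variables in $\mathrm{Var}(\alpha)\setminus\mathrm{Var}(\beta)$. Under any valuation in $\mathbf2$ the value of $\alpha$ is the value of some $s(\alpha)$, so $\alpha\to\chi$ is a tautology. Each $s(\alpha)\to\beta$ is a substitution instance of $\alpha\to\beta$, so $\chi\to\beta$ is a tautology.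

Now let $\mathcal V$ be the variety of a consistent, non-classical extension of $\mathrm E_n$. It has s.i.\ members, and not all of them are isomorphic to $\mathbf2$, since otherwise $\mathcal V=V(\mathbf2)$. By Lemma~\ref{lem:basic}(c), $x^n=0$ for all $x<1$ in every s.i.\ member. Let $N\ge1$ be least such that $x^N=0$ for all $x<1$ in all s.i.\ members of $\mathcal V$. Then $N\ge2$, because $N=1$ would make every s.i.\ member isomorphic to $\mathbf2$.

Let $\alpha(x)=x\wedge\neg x^n$. In an s.i.\ member, $\alpha(x)=x$ for $x<1$ and $\alpha(1)=0$, so $\alpha(x)<1$ for all $x$. By Lemma~\ref{lem:basic}(b), $\alpha(x)\vee\alpha(y)<1$, and by monotonicity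
\[
\alpha(x)\,\alpha(y)^{N-1}\le(\alpha(x)\vee\alpha(y))^N=0 .
\]
By (A3) and (A1), the formula $\alpha(x)\to\neg(\alpha(y)^{N-1})$ takes the value $1$ in all s.i.\ members, so it is a theorem. For distinct variables $x,y$ an interpolant $\chi$ is variable-free, so by (A4) its value is constantly $0$ or constantly $1$. If it is $0$, then $\vdash\alpha(x)\to\chi$ gives $\alpha(x)=0$ in $\mathcal V$, so $x=0$ for all $x<1$ in all s.i.\ members, contradicting $N\ge2$. If it is $1$, then $\vdash\chi\to\neg(\alpha(y)^{N-1})$ gives $\alpha(y)^{N-1}=0$ in $\mathcal V$, so $y^{N-1}=0$ for all $y<1$ in all s.i.\ members, contradicting the minimality of $N$. So the CIP fails.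

Finally, the logics of Section~\ref{sec:amalg} extend $\mathrm E_4$, and their varieties contain $\mathbf5$, which is too small to contain any $A(G_p)$. The logics built from $\mathcal K^*$ in Section~\ref{sec:cube} extend $\mathrm E_3$, and their varieties contain $\mathbf4$, which is too small to contain any $Q(P_p)$. In $\mathbf5$ and in $\mathbf4$ we have $c\vee\neg c=c\ne1$, so all these logics are consistent and non-classical, and none has the CIP.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fussner}
Wesley Fussner, \emph{Interpolation in Non-Classical Logics}, arXiv:2512.01600 (2025).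

\bibitem{GJKO}
Galatos, Jipsen, Kowalski and Ono, \emph{Residuated Lattices}, 2007.

\end{thebibliography}
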